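# Dilations between weighted Bergman spaces: contraction exactly when $r\le\sqrt{p/q}$

## 1. The guess $r\le\sqrt{p/q}$, and three tests by hand

For $\alpha>1$ let $m_\alpha$ be the probability measure on the unit disc $\mathbb D$
$$dm_\alpha(w)=(\alpha-1)(1-|w|^2)^{\alpha-2}\,\frac{dA(w)}{\pi},$$
with $dA$ the area measure, and let $m_1$ be normalized arc length on the unit circle $\mathbb T$. For $0<p<\infty$ the Bergman space $A^p_\alpha(\mathbb D)$ is the closure of the analytic polynomials in $L^p(m_\alpha)$, with $\|f\|_{A^p_\alpha(\mathbb D)}=(\int|f|^p\,dm_\alpha)^{1/p}$. For $\alpha=1$ this is the Hardy space $H^p$.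

For $0<r\le1$ put $P_rf(z)=f(rz)$. Let $p\le q$. The $L^q$ norm is larger than the $L^p$ norm, while dilating makes a function flatter. How much must we dilate to pay for the change of exponent? We say that $P_r$ is a *contraction* from $A^p_\alpha(\mathbb D)$ to $A^q_\alpha(\mathbb D)$ if $\|P_rf\|_{A^q_\alpha(\mathbb D)}\le\|f\|_{A^p_\alpha(\mathbb D)}$ for every analytic polynomial $f$. The constant is exactly $1$, and constants $f$ give equality.

The first guess comes from looking near the constants.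

**Test 1: $f=1+\varepsilon w$.** Expanding $|1+z|^q=(1+2\,\mathrm{Re}\,z+|z|^2)^{q/2}$ and using $2(\mathrm{Re}\,z)^2=|z|^2+\mathrm{Re}\,z^2$,
$$|1+z|^q=1+q\,\mathrm{Re}\,z+\tfrac{q^2}{4}|z|^2+\tfrac q2\big(\tfrac q2-1\big)\mathrm{Re}\,z^2+O(|z|^3).$$
By rotation invariance the terms $\mathrm{Re}\,z$ and $\mathrm{Re}\,z^2$ integrate to $0$. Moreover $\int|w|^2dm_\alpha=\frac1\alpha$: for $\alpha>1$, with $s=|w|^2$, it is $\int_0^1 s(\alpha-1)(1-s)^{\alpha-2}ds=\int_0^1(1-s)^{\alpha-1}ds$, and for $\alpha=1$ it is $1$. Taking roots,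
$$\|P_rf\|_{A^q_\alpha}=1+\tfrac q4\,\tfrac{r^2\varepsilon^2}{\alpha}+O(\varepsilon^3),\qquad \|f\|_{A^p_\alpha}=1+\tfrac p4\,\tfrac{\varepsilon^2}{\alpha}+O(\varepsilon^3).$$
If $P_r$ is a contraction, then $qr^2\le p$, that is, $r\le\sqrt{p/q}$. The weight has dropped out. So one guesses: *for every $\alpha\ge1$, $P_r$ is a contraction if and only if $r\le\sqrt{p/q}$.* The "only if" is what we have just proved.

**Test 2: $f=w$, $p=2$, $q=4$.** Put $c_\alpha(n)=\frac{\Gamma(n+\alpha)}{n!\,\Gamma(\alpha)}$. The Beta integral gives $\int|w|^{2n}dm_\alpha=1/c_\alpha(n)$, so $\|w\|_{A^2_\alpha}^4=1/\alpha^2$ and $\|w\|_{A^4_\alpha}^4=1/c_\alpha(2)=\frac{2}{\alpha(\alpha+1)}$. The inequality for $f=w$ reads $r^4\le\frac{\alpha+1}{2\alpha}$. This depends on $\alpha$, but the right side exceeds $\frac12$, and the guess asks for $r^4\le\frac14$. So this monomial is not the critical case.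

**Test 3: $p=2$, $q=2k$ with $k\in\mathbb N$, $r=1/\sqrt k$.** Let $f=\sum a_nw^n$, so $\|f\|^2_{A^2_\alpha}=\sum|a_n|^2/c_\alpha(n)$, and let $A_n=\sum_{j_1+\dots+j_k=n}a_{j_1}\cdots a_{j_k}$ be the coefficients of $f^k$. Since $(1-x)^{-\alpha}=\sum c_\alpha(n)x^n$, we have $\sum_{j_1+\dots+j_k=n}c_\alpha(j_1)\cdots c_\alpha(j_k)=c_{k\alpha}(n)$. By Cauchy–Schwarz,
$$|A_n|^2\le c_{k\alpha}(n)\sum_{j_1+\dots+j_k=n}\ \prod_i\frac{|a_{j_i}|^2}{c_\alpha(j_i)} .$$
Hence
$$\|P_rf\|_{A^{2k}_\alpha}^{2k}=\|P_r(f^k)\|_{A^2_\alpha}^2=\sum_n r^{2n}\frac{|A_n|^2}{c_\alpha(n)}\le\Big(\max_n r^{2n}\,\frac{c_{k\alpha}(n)}{c_\alpha(n)}\Big)\|f\|_{A^2_\alpha}^{2k},$$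
and $\frac{c_{k\alpha}(n)}{c_\alpha(n)}=\prod_{i=0}^{n-1}\frac{k\alpha+i}{\alpha+i}\le k^n=r^{-2n}$. So the guess survives here for every $\alpha\ge1$. This computation uses coefficients and integer powers, and does not reach general $p$ and $q$.

Our source, the paper "Contractive inequalities for Bergman spaces and multiplicative Hankel forms" of Bayart, Brevig, Haimi, Ortega-Cerdà and Perfekt (arXiv:1701.06897), records that the guess is true when $\alpha=(n+1)/2$ with $n\in\mathbb N$ (for $\alpha=1$ it is Weissler's inequality) and conjectures it for all $\alpha\ge1$. We prove that.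

**Theorem 1.** Let $\alpha\ge1$, $0<p\le q<\infty$, $0<r\le 1$. Then $P_r$ is a contraction from $A^p_\alpha(\mathbb D)$ to $A^q_\alpha(\mathbb D)$ if and only if $r\le\sqrt{p/q}$.

## 2. Differentiating along the dilation: an entropy inequality suffices

The plan is to move continuously from $(1,p)$ to $(r,q)$ and show that the norm decreases along the way. This section finds the inequality that makes this work, and deduces Theorem 1 from it.

From now on $\alpha>1$, unless stated otherwise. We write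
$$b=\alpha-1>0,\quad s=|w|^2,\quad \rho=1-s,\quad dm=dm_\alpha=\tfrac b\pi\rho^{b-1}dA=b\rho^{b-1}\,ds\,\tfrac{d\theta}{2\pi},$$
$\partial=\partial_w$, $\bar\partial=\partial_{\bar w}$, $\mathcal E=r\partial_r=w\partial+\bar w\bar\partial$, $h_r(w)=h(rw)$, $\|\cdot\|_p=\|\cdot\|_{L^p(m)}$.

**Entropy.** For $v\ge0$ with $N=\int v\,dm<\infty$ let $\mathrm{Ent}(v)=\int v\log v\,dm-N\log N$, with $0\log0=0$. For example, $\mathrm{Ent}(1_A)=m(A)\log\frac1{m(A)}$. For $g\in L^2(m)$ the number $\mathrm{Ent}(g^2)\in(-\infty,\infty]$ makes sense because $x^2\log x^2\ge-1/e$.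

**The operator and its energy.** Put
$$L=\tfrac1{2b}\rho\Delta-\mathcal E=\tfrac2b\rho\,\partial\bar\partial-(w\partial+\bar w\bar\partial),\qquad \Gamma(f,g)=\tfrac{\rho}{2b}\nabla f\cdot\nabla g,\qquad\Gamma(f)=\Gamma(f,f),$$
$$E(f,g)=\int\Gamma(f,g)\,dm=\tfrac1{2\pi}\int\nabla f\cdot\nabla g\,\rho^b\,dA,\qquad E(g)=E(g,g),$$
with the usual sesquilinear version for complex functions. Since $\nabla\rho\cdot\nabla f=-2\mathcal Ef$,
$$Lf\,dm=\tfrac1{2\pi}\,\mathrm{div}(\rho^b\nabla f)\,dA .$$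
The flux $\rho^b\partial_rf$ vanishes on $\mathbb T$ because $b>0$. So for $f,g\in C^\infty(\overline{\mathbb D})$,
$$\int(Lf)\,g\,dm=-E(f,g),\qquad \int Lf\,dm=0. \tag{2.1}$$
Also $L\varphi(f)=\varphi'(f)Lf+\varphi''(f)\Gamma(f)$. Small examples: with $x=\mathrm{Re}\,w$ we have $Lx=-x$ and $\Gamma(x)=\frac{\rho}{2b}$; also $L(s)=\frac2b\rho-2s$.

**The form domain.** Let $V$ be the closure of the polynomials in $x,y$ in the norm $\|g\|_V=(\|g\|_2^2+E(g))^{1/2}$. The weights are bounded below on compact subsets of $\mathbb D$, so $V$ is a Hilbert space of functions in $L^2(m)\cap H^1_{loc}(\mathbb D)$, and $E$ is given on $V$ by the weak gradient. Two facts: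

* $C^\infty(\overline{\mathbb D})\subset V$, since polynomials are dense there in the $C^1(\overline{\mathbb D})$ norm.
* Lipschitz functions $f$ on $\overline{\mathbb D}$ lie in $V$. Extend $f$ to a Lipschitz function on $\mathbb R^2$ and mollify. The mollifications are smooth, have gradients bounded by the Lipschitz constant, so are bounded in $V$, and converge uniformly to $f$. A weakly convergent subsequence in $V$ can only have the limit $f$.

Elements of $V$ may be unbounded. If $b>1$ and $0<a<\frac{b-1}2$, the Lipschitz functions $\min(\rho^{-a},n)$ have energies at most $2a^2\int_0^1 s\rho^{b-2a-2}ds<\infty$ and converge to $\rho^{-a}$ in $L^2(m)$. By the same weak limit argument, $\rho^{-a}\in V$.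

**Theorem 2.** Let $\alpha>1$, $0<p\le q<\infty$, $0<r\le\sqrt{p/q}$. For every $h=e^u$ with $u\not\equiv-\infty$ subharmonic on $\mathbb D$, $\|h(r\,\cdot)\|_{L^q(m_\alpha)}\le\|h\|_{L^p(m_\alpha)}$.

**Theorem 3 (sharp logarithmic Sobolev inequality).** Let $\alpha>1$. For every real $g\in V$,
$$\mathrm{Ent}(g^2)\le2E(g)=\frac1{\alpha-1}\int|\nabla g|^2(1-|w|^2)\,dm_\alpha .$$

The constant $2$ cannot be lowered. For $g=1+\varepsilon x$ the left side is $2\varepsilon^2\int x^2dm+O(\varepsilon^3)$, and the right side is $2\varepsilon^2E(x)=-2\varepsilon^2\int xLx\,dm=2\varepsilon^2\int x^2dm$.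

We now prove Theorem 3 $\Rightarrow$ Theorem 2 $\Rightarrow$ Theorem 1. The rest of the lecture then proves Theorem 3.

**Step 1: Theorem 2 for smooth $u$ and $r=\sqrt{p/q}$.** The purpose is to compute the derivative of the norm. Let $u$ be $C^\infty$ and subharmonic near $\overline{\mathbb D}$, $h=e^u$, $p(t)=pe^{2t}$, $v=v_t(w)=h(e^{-t}w)^{p(t)}$, $N=\int v_t\,dm$. From $\log v=p(t)\,u(e^{-t}w)$ we get $\partial_t\log v=2\log v-\mathcal E\log v$, so $\partial_tv=2v\log v-\mathcal Ev$. Since $p'=2p$,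
$$\frac d{dt}\log\|h_{e^{-t}}\|_{p(t)}=\frac d{dt}\frac{\log N}{p(t)}=\frac1{p(t)}\Big[\frac{N'}N-2\log N\Big]=\frac2{p(t)N}\Big[\mathrm{Ent}(v_t)-\tfrac12\int\mathcal Ev_t\,dm\Big]. \tag{2.2}$$
Now $\int Lv\,dm=0$ and $L+\mathcal E=\frac1{2b}\rho\Delta$. As $\Delta v=v(|\nabla\log v|^2+\Delta\log v)$ and $\log v$ is subharmonic,
$$\tfrac12\int\mathcal Ev\,dm=\tfrac1{4b}\int\rho\,\Delta v\,dm\ \ge\ \tfrac1{4b}\int\rho\,v|\nabla\log v|^2dm=2E(\sqrt v), \tag{2.3}$$
because $|\nabla\sqrt v|^2=\frac14v|\nabla\log v|^2$. This is the only place where subharmonicity is used to compare with $E$, and for harmonic $u$ nothing is lost. By Theorem 3 for $\sqrt v\in C^\infty(\overline{\mathbb D})$ the bracket in (2.2) is $\le0$. Integrate from $t=0$ to $t=\frac12\log(q/p)$, where $e^{-t}=r$ and $p(t)=q$: this gives $\|h_r\|_q\le\|h\|_p$.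

**Step 2: Theorem 2 in general.** The purpose is to remove smoothness and to allow smaller $r$. Let $u\not\equiv-\infty$ be subharmonic on $\mathbb D$, $r_0=\sqrt{p/q}$, $0<R<1$. The function $u(R\,\cdot)$ is subharmonic on $|w|<1/R$. Its mollifications with a radial kernel are smooth and subharmonic near $\overline{\mathbb D}$ and decrease to $u(R\,\cdot)$. Apply Step 1 to them and pass to the limit. All integrands are dominated by the bounded first one, so $\|h_{r_0R}\|_q\le\|h_R\|_p$. The circular means of the subharmonic function $h^p=e^{pu}$ are nondecreasing in the radius, so $\|h_R\|_p\le\|h\|_p$.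

Let $R\to1$. The circular means of $e^{qu}$ are finite on $(0,1)$, nondecreasing, and convex in the logarithm of the radius, hence continuous. By monotone convergence $\|h_{r_0R}\|_q\uparrow\|h_{r_0}\|_q$, and so $\|h_{r_0}\|_q\le\|h\|_p$. If $r<r_0$, apply this to $h_{r/r_0}$ (note that $u(\tfrac r{r_0}\,\cdot)\not\equiv-\infty$, since $u\in L^1_{loc}$):
$$\|h_r\|_q=\|(h_{r/r_0})_{r_0}\|_q\le\|h_{r/r_0}\|_p\le\|h\|_p .$$

**Step 3: Theorem 1.** Necessity is Test 1. For sufficiency let $r\le\sqrt{p/q}$ and let $f\not\equiv0$ be a polynomial. If $\alpha>1$, apply Theorem 2 with $u=\log|f|$. For $\alpha=1$ let $\alpha\downarrow1$ in the inequality just proved. The measures $m_\alpha$ are rotation invariant and $m_\alpha(\{|w|^2\le s_0\})=1-(1-s_0)^{\alpha-1}\to0$ for each $s_0<1$. So for $F\in C(\overline{\mathbb D})$, whose circular means are continuous up to radius $1$, $\int F\,dm_\alpha\to\int F\,dm_1$. Use $F=|f|^p$ and $F=|f_r|^q$. (This case is Weissler's inequality.)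

So everything rests on Theorem 3.

## 3. Spectrum, domain and maximum principle for $L$

**Eigenfunctions.** From the formula for $L$,
$$L(w^j\bar w^k)=-\big(j+k+\tfrac{2jk}b\big)w^j\bar w^k+\tfrac{2jk}b\,w^{j-1}\bar w^{k-1}. \tag{3.1}$$
Fix $l\in\mathbb Z$ and $d$. On the span of the $w^j\bar w^k$ with $j-k=l$, $j+k\le d$, the operator $L$ is triangular when ordered by degree. By (2.1) it is symmetric for the $L^2(m)$ product. Its eigenvalues are the diagonal entries $-\lambda$, $\lambda=j+k+\frac{2jk}b$, which are distinct for fixed $l$. So there is an orthonormal system of polynomial eigenfunctions $e$, each of one angular frequency $l=j-k$. Polynomials are dense in $L^2(m)$, so this is an orthonormal basis, and the $e$ of frequency $l$ form a basis of the functions of frequency $l$ in $L^2(m)$. We have $\lambda\ge j+k\ge|l|$; only finitely many $\lambda$ lie below any bound; and $\lambda=0$ is simple, with the constants as eigenfunctions. Examples: $w^n$ has $\lambda=n$,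 and $s-\frac1\alpha$ has $\lambda=2+\frac2b$.

**Domain.** For polynomials $E(g)=\sum_e\lambda|\langle g,e\rangle|^2$, and by closure this holds on $V$. Partial sums of the expansion are polynomials, so $V=\{g\in L^2(m):\sum\lambda|\langle g,e\rangle|^2<\infty\}$. As $\lambda\to\infty$, the inclusion $V\subset L^2(m)$ is compact. Let
$$D(L)=\Big\{g:\sum\lambda^2|\langle g,e\rangle|^2<\infty\Big\}\subset V,\qquad Lg=-\sum\lambda\langle g,e\rangle e .$$
Equivalently, $g\in D(L)$ with $Lg=k$ if and only if $g\in V$, $k\in L^2(m)$ and $E(g,\varphi)=-\langle k,\varphi\rangle$ for all $\varphi\in V$ (test with $\varphi=e$; the converse follows by expanding). Testing with $\varphi\in C_c^\infty(\mathbb D)$ shows that $Lg$ is also the distributional $L$ applied to $g$. If $Lg=0$, then $g$ is constant.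

**Maximum principle.** If $f\in C^2(\overline{\mathbb D})$ has its maximum over $\overline{\mathbb D}$ at $z$, then $Lf(z)\le0$. In the interior this is clear; on the boundary $\rho=0$ and $\mathcal Ef(z)\ge0$, so $Lf(z)=-\mathcal Ef(z)\le0$.

**Heat flow.** For a real polynomial $v_0$ put $v_t=e^{tL}v_0$, a flow in a finite-dimensional space. Then $\min v_0\le v_t\le\max v_0$. Indeed, suppose that for some $\delta>0$ the function $v_t-\delta t$ had its maximum over $[0,T]\times\overline{\mathbb D}$ at a time $t_0>0$. At that point $0\le\partial_t(v_t-\delta t)=Lv_t-\delta<0$, a contradiction. So $v_t\le\max v_0+\delta t$; let $\delta\to0$. The minimum is similar. By the spectral expansion $v_t\to\int v_0\,dm$ exponentially, with all derivatives.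

## 4. Heat flow, and why the pointwise inequality $\Gamma_2\ge\Gamma$ is not available

Let us try the standard way to prove a logarithmic Sobolev inequality: run the heat flow and differentiate. Let $v_0>0$ on $\overline{\mathbb D}$ be a polynomial, $v=v_t=e^{tL}v_0>0$, $u=\log v$, which is smooth on $\overline{\mathbb D}$, and
$$F(t)=\tfrac12\int v\,\Gamma(u)\,dm-\mathrm{Ent}(v).$$
Since $E(\sqrt v)=\frac14\int v\Gamma(\log v)\,dm$, the statement $F(0)\ge0$ is $\mathrm{Ent}(v_0)\le2E(\sqrt{v_0})$. As $t\to\infty$, $v_t$ tends to a positive constant with all derivatives, so $F(t)\to0$. It is enough to show $F'\le0$.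

**The derivative.** We use $\partial_tu=Lv/v=Lu+\Gamma(u)$, $v\Gamma(u,\cdot)=\Gamma(v,\cdot)$ and (2.1):
$$\tfrac d{dt}\tfrac12\int v\Gamma(u)\,dm=\int\tfrac12(Lv)\Gamma(u)\,dm+\int\Gamma\big(v,\tfrac{Lv}v\big)dm=\int\tfrac12(Lv)\Gamma(u)\,dm-\int\frac{(Lv)^2}v\,dm .$$
With $\frac{Lv}{v}=Lu+\Gamma(u)$ this equals $-\int Lv\,(Lu+\tfrac12\Gamma(u))\,dm$. Also, as $\int v\,dm$ is constant and $\int Lv\,dm=0$, $\frac d{dt}\mathrm{Ent}(v)=\int(Lv)u\,dm=-\int v\Gamma(u)\,dm$. Hence
$$F'(t)=-\int e^u\Big[(Lu+\Gamma(u))\big(Lu+\tfrac12\Gamma(u)\big)-\Gamma(u)\Big]dm. \tag{4.1}$$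

**A pointwise form.** Put $\Gamma_2(u)=\frac12L\Gamma(u)-\Gamma(u,Lu)$. If instead we write
$$\tfrac d{dt}\tfrac12\int v\Gamma(u)\,dm=\tfrac12\int(Lv)\Gamma(u)\,dm+\int v\,\Gamma(u,Lu+\Gamma(u))\,dm$$
and use $\int(Lv)\Gamma(u)\,dm=\int vL\Gamma(u)\,dm$ and $\int v\Gamma(u,\Gamma(u))\,dm=\int\Gamma(v,\Gamma(u))\,dm=-\int vL\Gamma(u)\,dm$, we find $F'(t)=-\int v\,(\Gamma_2(u)-\Gamma(u))\,dm$. If $\Gamma_2\ge\Gamma$ held at every point, we would be done.

**It does not hold, for any $\alpha>1$.** Take $u=x$. Here $\Gamma(x)=\frac\rho{2b}$, $L\rho=2s-\frac2b\rho$, $Lx=-x$, so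
$$\Gamma_2(x)-\Gamma(x)=\tfrac1{2b}\big(s-\tfrac\rho b\big)+\tfrac{\rho}{2b}-\tfrac\rho{2b}=\tfrac1{2b}\big(s-\tfrac\rho b\big),$$
which is negative at the center. Its average, however, vanishes: $\int s\,dm=\frac1\alpha$ and $\frac1b\int\rho\,dm=\frac1b\cdot\frac b\alpha=\frac1\alpha$. So the inequality is lost pointwise but may survive after integration by parts. That calls for an identity for the integral in (4.1).

## 5. An integral identity with a free parameter $\eta$

For real $u\in C^\infty(\mathbb D)$ put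
$$X=\partial u,\quad Z=\rho\,\partial^2u,\quad\tau=\rho\,\partial\bar\partial u\in\mathbb R,\quad c=\rho|X|^2,\quad C=\rho X^2,\quad\mu=e^u\rho^{b-1}.$$
For example, $u=2x$ has $X=1$, $Z=\tau=0$, $c=C=\rho$. Note $|C|=c$, and that $\mu\,dA$ is a constant multiple of $e^u\,dm$.

We replace the factor $\frac12$ in (4.1) by $\frac\sigma2$; this extra freedom will be needed later.

**Lemma 1.** Suppose $X,Z,\tau$ are bounded on $\mathbb D$. For $\eta\in\mathbb R$ and $\sigma=1+\eta$,
$$\frac{b^2}2\int_{\mathbb D}\Big[(Lu+\Gamma(u))\big(Lu+\tfrac\sigma2\Gamma(u)\big)-\Gamma(u)\Big]\mu\,dA=\int_{\mathbb D}\Big\{\tfrac b\alpha\big|Z-\tfrac\eta2C\big|^2+\tfrac1\alpha q_\eta(\tau,c)\Big\}\mu\,dA,$$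
$$q_\eta(\tau,c)=(\alpha+1)\tau^2+(3+\eta(1-b))\,\tau c+\big(1+\eta-\tfrac{b\eta^2}4\big)c^2 .$$

The proof has four integrations by parts and then algebra: the terms involving $w$ explicitly must be eliminated.

**Step 1: the basic divergence.** This step produces a vector field whose divergence contains $Lu+\Gamma(u)$. Since $X$ is bounded, $u$ is Lipschitz and hence bounded. Let
$$Y=\rho X,\quad B=wX=\beta+i\gamma,\quad A=\bar wX,\quad R=\tau+c-bB,\quad P=\partial Y=Z-A .$$
All are bounded, $|A|=|B|$, and $|X|^2=|X|^2(s+\rho)=|B|^2+c$. We have $\bar\partial u=\bar X$, $\bar\partial X=\tau/\rho$, $\bar\partial\rho=-w$, and $\mu Y=e^u\rho^bX$. Therefore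
$$\bar\partial(\mu Y)=e^u\rho^b|X|^2-b\,e^u\rho^{b-1}wX+e^u\rho^{b-1}\tau=\mu R. \tag{5.1}$$
Let $H$ be smooth and bounded with $Y\bar\partial H$ bounded. Integrate $\bar\partial(\mu YH)=\mu[RH+Y\bar\partial H]$ over a disc $|w|<r$ and let $r\to1$. The boundary term is $O(\rho^b)\to0$, and $\mu$ is integrable because $b>0$. So
$$\int_{\mathbb D}\mu\,[RH+Y\bar\partial H]\,dA=0. \tag{5.2}$$

**Step 2: three choices of $H$.** These give relations among the terms to be eliminated. All integrals are over $\mathbb D$ with respect to $dA$.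

With $H=\bar B=\bar w\bar X$: $Y\bar\partial H=\rho X(\bar X+\bar w\,\overline{\partial X})=c+A\bar Z$. Hence
$$\int\mu\,[\mathrm{Re}(R\bar B)+c+\mathrm{Re}(A\bar Z)]=0. \tag{I1}$$

With $H=B$: $Y\bar\partial H=\rho X\,w\,\tau/\rho=\tau B$. Taking real parts with $\mathrm{Re}\,B^2=2\beta^2-|B|^2$,
$$\int\mu\,[2\tau\beta+c\beta-2b\beta^2+b|B|^2]=0. \tag{I2}$$

With $H=c=\rho X\bar X$: $\bar\partial c=-w|X|^2+\tau\bar X+X\bar Z$, so $Y\bar\partial c=-cB+\tau c+C\bar Z$. Adding $Rc=\tau c+c^2-bcB$ and taking real parts, with $b+1=\alpha$,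
$$\int\mu\,[2\tau c+c^2-\alpha c\beta+\mathrm{Re}(C\bar Z)]=0. \tag{I3}$$

**Step 3: commuting derivatives.** This step computes $\int\mu|Z|^2$, the term that will be our source of positivity. Let
$$\ell=\bar\partial\log\mu=\bar X-(b-1)\frac w\rho .$$
Since $\partial\frac w\rho=\frac1\rho+\frac{s}{\rho^2}=\frac1{\rho^2}$, the function $\partial\ell=\frac\tau\rho-\frac{b-1}{\rho^2}$ is real. By (5.1), $R=\bar\partial Y+\ell Y$. Hence $\partial R=\partial\bar\partial Y+(\partial\ell)Y+\ell\,\partial Y$, and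
$$\bar\partial(\mu P)=\mu(\bar\partial\partial Y+\ell\,\partial Y)=\mu\big(\partial R-(\partial\ell)Y\big).$$
On $|w|<r$ integrate by parts twice, first moving $\partial$ off $Y$ in $\int\mu\,\partial Y\,\bar P$, then moving $\bar\partial$ off $\bar R$:
$$\int\mu|P|^2=-\int Y\,\overline{\bar\partial(\mu P)}+o(1)=-\int\mu Y\,\bar\partial\bar R+\int\mu(\partial\ell)|Y|^2+o(1)$$
$$=\int\mu|R|^2+\int\mu\,[\tau c-(b-1)|X|^2]+o(1).$$
The boundary integrands $\mu Y\bar P$ and $\mu Y\bar R$ are $O(\rho^b)$. We used $(\partial\ell)\rho^2|X|^2=\tau c-(b-1)|X|^2$. Letting $r\to1$, $\int\mu|P|^2=\int\mu[|R|^2+\tau c-(b-1)|X|^2]$ over $\mathbb D$.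

Now insert $|P|^2=|Z|^2-2\mathrm{Re}(A\bar Z)+|B|^2$, then (I1) in the form $\int\mu\,\mathrm{Re}(A\bar Z)=-\int\mu[\mathrm{Re}(R\bar B)+c]$, and
$$|X|^2=|B|^2+c,\quad |R|^2=(\tau+c)^2-2b(\tau+c)\beta+b^2|B|^2,\quad\mathrm{Re}(R\bar B)=(\tau+c)\beta-b|B|^2 .$$
The coefficient of $|B|^2$ is $2b-1+b^2-(b-1)=b^2+b=\alpha b$; that of $c$ alone is $-2-(b-1)=-\alpha$; that of $(\tau+c)\beta$ is $-2-2b=-2\alpha$. So
$$\int\mu|Z|^2=\int\mu\,\big[(\tau+c)^2+\tau c-2\alpha(\tau+c)\beta+\alpha b|B|^2-\alpha c\big]. \tag{I4}$$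

**Step 4: the left side of the lemma.** This step removes $\beta^2$ and $|B|^2$. We have $Lu=\frac2b(\tau-b\beta)$ and $\Gamma(u)=\frac2bc$. With $R_1=\mathrm{Re}\,R=\tau+c-b\beta$, $Lu+\Gamma(u)=\frac2bR_1$, and the left side of the lemma is
$$\mathcal M=\int\mu\,[2R_1^2-(2-\sigma)cR_1-bc].$$
Expand, and by (I2) replace $2b^2\beta^2$ by $b^2|B|^2+2b\tau\beta+bc\beta$. The coefficient of $\tau\beta$ becomes $-4b+2b=-2b$, and that of $c\beta$ becomes $-4b+b+(2-\sigma)b=-b(1+\sigma)$:
$$\mathcal M=\int\mu\,\big[2(\tau+c)^2-(2-\sigma)c(\tau+c)-2b\tau\beta-b(1+\sigma)c\beta+b^2|B|^2-bc\big].$$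
Subtract $\frac b\alpha$ times (I4). The terms $\tau\beta$, $|B|^2$ and $bc$ cancel. With $2-\frac b\alpha=1+\frac1\alpha$,
$$\mathcal M-\tfrac b\alpha\int\mu|Z|^2=\int\mu\,\big[(1+\tfrac1\alpha)(\tau+c)^2-\tfrac b\alpha\tau c-(2-\sigma)c(\tau+c)+b(1-\sigma)c\beta\big].$$
Insert $\sigma=1+\eta$ and $\frac b\alpha=1-\frac1\alpha$. The right side equals
$$\int\mu\,\big[(1+\tfrac1\alpha)\tau^2+(\tfrac3\alpha+\eta)\tau c+(\tfrac1\alpha+\eta)c^2-b\eta\,c\beta\big].$$

**Step 5: removing $c\beta$ and completing the square.** By (I3) replace $c\beta$ by $\frac1\alpha(2\tau c+c^2+\mathrm{Re}(C\bar Z))$. The coefficient of $\tau c$ becomes $\frac{3+\eta(\alpha-2b)}\alpha=\frac{3+\eta(1-b)}\alpha$; that of $c^2$ becomes $\frac{1+\alpha\eta-b\eta}\alpha=\frac{1+\eta}\alpha$; and $-\frac{b\eta}\alpha\mathrm{Re}(C\bar Z)$ appears. Since $|C|=c$,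
$$\tfrac b\alpha\big(|Z|^2-\eta\,\mathrm{Re}(C\bar Z)\big)=\tfrac b\alpha\big|Z-\tfrac\eta2C\big|^2-\tfrac{b\eta^2}{4\alpha}c^2 ,$$
which is the lemma. $\square$

## 6. The value $\eta=0$: Theorem 3 for $\alpha\ge\frac54$

In (4.1) the second factor is $Lu+\frac12\Gamma(u)$, so $\sigma=1$ and $\eta=0$. The form is
$$q_0(\tau,c)=(\alpha+1)\tau^2+3\tau c+c^2,$$
which is $\ge0$ on $\mathbb R^2$ if and only if $9\le4(\alpha+1)$, that is, $\alpha\ge\frac54$.

**Step 1: positive polynomials.** Let $\alpha\ge\frac54$. In Section 4, $u=\log v_t$ is smooth on $\overline{\mathbb D}$, so Lemma 1 applies and gives $F'(t)\le0$. Since $F(t)\to0$, $F(0)\ge0$, that is, $\mathrm{Ent}(v_0)\le2E(\sqrt{v_0})$ for every polynomial $v_0>0$ on $\overline{\mathbb D}$.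

**Step 2: real polynomials.** Apply Step 1 to $v_0=g^2+\delta$, $\delta>0$. The function $\sqrt{x^2+\delta}$ has derivative at most $1$ in modulus, so $E(\sqrt{g^2+\delta})\le E(g)$. Let $\delta\to0$: $\mathrm{Ent}(g^2)\le2E(g)$.

**Step 3: passage to $V$.** For real $g\in V$ take real polynomials $g_n\to g$ in $V$ and almost everywhere. Then $\int g_n^2\,dm\to\int g^2\,dm$, and as $x^2\log x^2\ge-1/e$, Fatou's lemma gives
$$\mathrm{Ent}(g^2)\le\liminf\mathrm{Ent}(g_n^2)\le\lim2E(g_n)=2E(g).$$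
This proves Theorem 3 for $\alpha\ge\frac54$. $\square$

**Where the argument stops.** Let $1<\alpha<\frac54$ and $u=2x+T|w|^2$ with $T=-\frac3{2(\alpha+1)}$. At $w=0$: $Z=0$, $c=1$, $\tau=T$, so the right-hand integrand of Lemma 1 with $\eta=0$ has the sign of $q_0(T,1)=1-\frac9{4(\alpha+1)}<0$. The integrand is no longer nonnegative, and the heat flow leaves no choice of $\eta$.

## 7. The value $\eta=1$ and the stationary equation

For other $\eta$ the form is better. Take $\eta=1$, $\sigma=2$: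
$$q_1=(b+2)\tau^2+(4-b)\tau c+\big(2-\tfrac b4\big)c^2,$$
with discriminant $(4-b)^2-(b+2)(8-b)=2b^2-14b<0$ for $0<b<7$. So $q_1\ge0$ for such $b$. The left side of Lemma 1 becomes a square: it contains $(Lu+\Gamma(u))^2-\Gamma(u)$. Write $g=e^u$; then $Lg=g(Lu+\Gamma(u))$ and $\Gamma(g)=g^2\Gamma(u)$. We obtain: if $0<b<7$ and $u=\log g$ satisfies the hypotheses of Lemma 1, then
$$\int\frac{(Lg)^2}g\,dm\ \ge\ \int\frac{\Gamma(g)}g\,dm. \tag{7.1}$$

Which argument for Theorem 3 uses (7.1)? Not a flow, but the equation of a minimizer. Suppose, formally, that for some $\kappa_0>1$ the functional $2\kappa_0E(g)-\int g^2\log g^2\,dm$ on $\|g\|_2=1$ has a positive minimizer $g$. Its Euler–Lagrange equation is $-\kappa_0Lg=g\log g+\omega g$ with a constant $\omega$. Multiply by $Lg/g$ and integrate. The unknown $\omega$ disappears, because $\int Lg\,dm=0$, and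
$$-\kappa_0\int\frac{(Lg)^2}g\,dm=\int(\log g)\,Lg\,dm=-\int\frac{\Gamma(g)}g\,dm .$$
With (7.1) this forces $\kappa_0\int\frac{(Lg)^2}g\le\int\frac{(Lg)^2}g$, so $Lg=0$ and $g\equiv1$. Thus $1$ would be the minimizer, and letting $\kappa_0\to1$ gives the inequality.

Three things are missing: a minimizer must exist, it must be bounded below by a positive constant, and $\log g$ must satisfy the hypotheses of Lemma 1 up to the boundary, where $L$ degenerates. To get existence and good bounds we replace the logarithm by a bounded smooth function $k$. The computation above survives if $k'(x)\le1/x$.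

## 8. Theorem 3 for $1<\alpha<\frac54$

Now $0<b<\frac14$; below only $0<b<1$ is used. Functions are real unless Fourier components are involved.

**Step 1: a bounded logarithm.** This step sets up a tame variational problem that implies the theorem. Fix $\kappa_0>1$ and $\delta,\theta_0\in(0,1)$ and put
$$k(x)=\tfrac12\log\frac{x^2+\delta^2}{1+\theta_0x^2},\qquad\Phi(x)=\int_0^x4y\,k(y)\,dy .$$
The function $k$ is smooth, even and bounded. From $k'(x)=\frac x{x^2+\delta^2}-\frac{\theta_0x}{1+\theta_0x^2}$ we get $|xk'(x)|\le1$, and $k'(x)\le\frac x{x^2+\delta^2}\le\frac1x$ for $x>0$. So $\Phi$ is even, $|\Phi(x)|\le Kx^2$, $|\Phi'(x)|\le K'|x|$, and $\Phi''=4k+4xk'$ is bounded.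

**Claim.** $\int\Phi(g)\,dm-\Phi(1)\le2\kappa_0E(g)$ for all $g\in V$ with $\|g\|_2=1$.

*The claim implies the theorem.* Let $g$ be a polynomial with $\|g\|_2=1$ and $|g|\le G$ on $\mathbb D$, $G\ge1$. For $0<y\le G$ we have $\frac{y^2}{1+G^2}\le\frac{y^2+\delta^2}{1+\theta_0y^2}\le1+G^2$, so $|k(y)|\le|\log y|+\log(1+G^2)$ uniformly in $\delta,\theta_0$. Let $\theta_0\to0$ and then $\delta\to0$. By dominated convergence $\Phi(x)\to\int_0^{|x|}4y\log y\,dy=x^2\log x^2-x^2$, boundedly on $|x|\le G$. The claim becomes $\int g^2\log g^2\,dm-1+1\le2\kappa_0E(g)$. Let $\kappa_0\to1$. By homogeneity $\mathrm{Ent}(g^2)\le2E(g)$ for all real polynomials, and then on $V$ by Step 3 of Section 6.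

The remaining steps prove the claim.

**Step 2: a nonnegative minimizer and its equation.** Let $\mathcal F(g)=2\kappa_0E(g)-\int\Phi(g)\,dm$ on $\{g\in V:\|g\|_2=1\}$. It is bounded below by $-K$. A minimizing sequence is bounded in $V$, so a subsequence converges weakly in $V$ and strongly in $L^2(m)$. $E$ is weakly lower semicontinuous, and $\int\Phi(\cdot)\,dm$ is continuous on $L^2(m)$ because $|\Phi(x)-\Phi(y)|\le K'(|x|+|y|)|x-y|$. So a minimizer $g$ exists.

We may take $g\ge0$. If polynomials $g_n\to g$ in $V$ and $0<\varepsilon_n\to0$, then $\sqrt{g_n^2+\varepsilon_n^2}\in C^\infty(\overline{\mathbb D})\subset V$ has energy $\le E(g_n)$ and converges to $|g|$ in $L^2(m)$. Hence $|g|\in V$ and $E(|g|)\le E(g)$, and $\Phi$ is even.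

Since $\Phi''$ is bounded, $\mathcal F(g+\psi)=\mathcal F(g)+4\kappa_0E(g,\psi)-\int\Phi'(g)\psi\,dm+O(\|\psi\|_V^2)$, with the right side used for all $\psi\in V$. If $\varphi\in V$ and $\langle g,\varphi\rangle=0$, then $\|g+t\varphi\|_2=1+O(t^2)$. Comparing $g$ with $(g+t\varphi)/\|g+t\varphi\|_2$ gives $\kappa_0E(g,\varphi)=\int gk(g)\varphi\,dm$. For general $\varphi\in V$ write $\varphi=\langle\varphi,g\rangle g+\varphi^\perp$ and put $\omega=\kappa_0E(g)-\int g^2k(g)\,dm$. Then
$$\kappa_0E(g,\varphi)=\int N(g)\varphi\,dm\quad(\varphi\in V),\qquad N(x)=xk(x)+\omega x .$$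
As $N(g)\in L^2(m)$, Section 3 gives $g\in D(L)$ and
$$-\kappa_0Lg=N(g). \tag{8.1}$$
$N$ is smooth and $N'=k+xk'+\omega$ is bounded. In $\mathbb D$ the operator $L$ is elliptic with smooth coefficients. So $g\in H^1_{loc}$ gives $N(g)\in H^1_{loc}$, hence $g\in H^3_{loc}\subset L^\infty_{loc}$, hence $N(g)\in H^3_{loc}$, hence $g\in H^5_{loc}$, and so on: $g\in C^\infty(\mathbb D)$.

**Step 3: tools for angular derivatives.** $L$ commutes with rotations, so angular derivatives can be controlled up to the boundary by the spectrum. Write $h=\sum_lh_l(s)e^{il\theta}$ for the Fourier expansion on circles and $\|h_l\|^2=\int_0^1|h_l|^2b\rho^{b-1}ds$. For $h\in L^2(m)\cap C^\infty(\mathbb D)$, Parseval on circles gives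
$$\int|\partial_\theta h|^2\,dm=\sum_ll^2\|h_l\|^2=\sum_el^2|\langle h,e\rangle|^2\in[0,\infty],$$
where in the last sum $l$ is the frequency of $e$. If this is finite, then $\langle\partial_\theta h,e\rangle=il\langle h,e\rangle$. For $h\in C^\infty(\mathbb D)$ we deduce three facts.

(a) *If $h\in D(L)$, then $\partial_\theta h\in L^2(m)$*, since $|l|\le\lambda$.

(b) *If $h\in D(L)$ and $\partial_\theta(Lh)\in L^2(m)$, then $\partial_\theta h\in D(L)$ and $L\partial_\theta h=\partial_\theta Lh$.* Indeed $Lh\in L^2(m)\cap C^\infty(\mathbb D)$ has coefficients $-\lambda\langle h,e\rangle$, so $\sum l^2\lambda^2|\langle h,e\rangle|^2<\infty$, and $\partial_\theta h$ has coefficients $il\langle h,e\rangle$.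

(c) *If $h,\partial_\theta h\in V$, then $h$ is bounded.* Let $E_l$ be the energy of $h_le^{il\theta}$. By Parseval on circles $E(h)=\sum E_l$ and $E(\partial_\theta h)=\sum l^2E_l$. Since $\partial_r=2r\partial_s$ and $dA=\frac12\,ds\,d\theta$, $E_l\ge2\int_0^1s|h_l'|^2\rho^b\,ds$. For $s,s'\in[\frac14,1)$,
$$|h_l(s)-h_l(s')|\le\Big(\int_{1/4}^1|h_l'|^2\rho^b\,ds\Big)^{1/2}\Big(\int_0^1(1-s)^{-b}\,ds\Big)^{1/2}\le\Big(\frac{2E_l}{1-b}\Big)^{1/2}.$$
Here we use $b<1$; for $b>1$ the example $\rho^{-a}$ of Section 2 (for which $\partial_\theta h=0$) shows that (c) fails. Averaging over $s'\in[\frac14,\frac12]$, where $b\rho^{b-1}\ge b$, gives $|h_l(s)|\le c_1(E_l+\|h_l\|^2)^{1/2}$. By Cauchy–Schwarz with $\sum(1+l^2)^{-1}<\infty$, for $s\in[\frac14,1)$,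
$$\sum_l|h_l(s)|\le c_2\Big(\sum_l(1+l^2)(E_l+\|h_l\|^2)\Big)^{1/2}=c_2\big(\|h\|_V^2+\|\partial_\theta h\|_V^2\big)^{1/2}.$$
So $h$ is bounded for $s\ge\frac14$, and for $s\le\frac14$ by continuity.

**Step 4: $g,\partial_\theta g,\partial_\theta^2g,\partial_\theta^3g$ are bounded.** We iterate (a), (b), (c), using (8.1) in the form $Lg=-N(g)/\kappa_0$ and $D(L)\subset V$.

First round. By (a), $\partial_\theta g\in L^2$, so $\partial_\theta N(g)=N'(g)\partial_\theta g\in L^2$ and by (b) $\partial_\theta g\in D(L)$. By (c), $g$ is bounded, so all $N^{(j)}(g)$ are bounded. By (a) for $\partial_\theta g$, $\partial_\theta^2g\in L^2$.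

Second round. On each circle $\int(\partial_\theta g)^4d\theta=-3\int g(\partial_\theta g)^2\partial_\theta^2g\,d\theta$, so by Cauchy–Schwarz $\int(\partial_\theta g)^4d\theta\le9\|g\|_\infty^2\int(\partial_\theta^2g)^2d\theta$. Thus $\partial_\theta g\in L^4(m)$ and $\partial_\theta^2N(g)=N'\partial_\theta^2g+N''(\partial_\theta g)^2\in L^2$. By (b) with $h=\partial_\theta g$, $\partial_\theta^2g\in D(L)$; by (c), $\partial_\theta g$ is bounded; by (a), $\partial_\theta^3g\in L^2$.

Third round. $\partial_\theta^3N(g)=N'\partial_\theta^3g+3N''\partial_\theta g\,\partial_\theta^2g+N'''(\partial_\theta g)^3\in L^2$. So $\partial_\theta^3g\in D(L)$, $\partial_\theta^2g$ is bounded, and $\partial_\theta^4g\in L^2$.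

Fourth round.
$$\partial_\theta^4N(g)=N'\partial_\theta^4g+4N''\partial_\theta g\,\partial_\theta^3g+3N''(\partial_\theta^2g)^2+6N'''(\partial_\theta g)^2\partial_\theta^2g+N''''(\partial_\theta g)^4\in L^2 .$$
So $\partial_\theta^4g\in D(L)$ and $\partial_\theta^3g$ is bounded.

**Step 5: radial derivatives.** Here the equation is read as an ordinary differential equation in $s$, and the fact that $g\in D(L)$ selects the regular solution. As $\Delta=4\partial_s(s\partial_s)+\frac1s\partial_\theta^2$ and $\mathcal E=2s\partial_s$,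
$$L=\tfrac2b\rho^{1-b}\partial_s(\rho^bs\,\partial_s)+\tfrac\rho{2bs}\partial_\theta^2 .$$
So for $s\ge\frac14$
$$\partial_s(\rho^bs\,g_s)=\rho^{b-1}S,\qquad S=\tfrac b2\Big[Lg-\tfrac\rho{2bs}\partial_\theta^2g\Big], \tag{8.2}$$
with $S$ bounded by Step 4. Since $\int\rho^{b-1}ds<\infty$, $\rho^bsg_s(s,\theta)$ converges, uniformly in $\theta$, to a continuous $\phi(\theta)$ as $s\to1$. We show $\phi=0$. For polynomials $\psi$ the divergence theorem gives (with bilinear $\Gamma$)
$$\int_{|w|^2<s}[(Lg)\psi+\Gamma(g,\psi)]\,dm=\frac1\pi\int_0^{2\pi}\rho^bs\,g_s\psi\,d\theta .$$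
As $s\to1$ the left side tends to $\int(Lg)\psi\,dm+E(g,\psi)=0$, since $g\in D(L)$. Taking for $\psi$ the polynomials $r^{|l|}e^{il\theta}$, $l\in\mathbb Z$, we see that all Fourier coefficients of $\phi$ vanish. Thus
$$\rho^bs\,g_s=-\int_s^1(1-s')^{b-1}S(s',\theta)\,ds' . \tag{8.3}$$
Since $\int_s^1(1-s')^{b-1}ds'=\rho^b/b$, $g_s$ is bounded for $s\ge\frac14$. Next, $\partial_\theta S$ is bounded, because $\partial_\theta^3g$ and $\partial_\theta Lg=-N'(g)\partial_\theta g/\kappa_0$ are. By dominated convergence (8.3) may be differentiated in $\theta$ under the integral, and so $\partial_\theta g_s$ is bounded. Finally, (8.2) reads $\rho s\,g_{ss}+\rho g_s-bs\,g_s=S$, so $\rho g_{ss}$ is bounded. Together with Step 4 and interior smoothness: $\nabla g$ and $\rho D^2g$ are bounded on $\mathbb D$.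

In particular $g$ is Lipschitz and extends continuously to $\overline{\mathbb D}$; then so does $Lg=-N(g)/\kappa_0$. Also $\rho\,\partial_\theta^2g\to0$ uniformly as $s\to1$. So $S\to\frac b2(Lg)(1,\theta)$ uniformly, and (8.3) divided by $\rho^b$ shows that $g_s$ extends continuously to $s=1$ with
$$g_s(1,\theta)=-\tfrac12(Lg)(1,\theta). \tag{8.4}$$

**Step 6: $g$ is bounded below by a positive constant.** We need this because $u=\log g$. Since $k$ is bounded, there is $\kappa>0$ with
$$(-L+\kappa)g=g\Big[\frac{k(g)+\omega}{\kappa_0}+\kappa\Big]\ge0 .$$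
As $g\ge0$ and $g\not\equiv0$, the strong maximum principle in $\mathbb D$ gives $g>0$ in $\mathbb D$. It remains to exclude zeros on $\mathbb T$; we use a barrier. Let $c_0=\min_{s\le1/2}g>0$, $M=\max(2,\kappa)$, $\psi=c_0e^{-Ms}$. For a function of $s$, $L\psi=\frac2b\rho(s\psi''+\psi')-2s\psi'$. So for $s\ge\frac12$
$$L\psi=\psi\Big[\tfrac2b\rho M(sM-1)+2sM\Big]\ge M\psi\ge\kappa\psi .$$
Hence $f=g-\psi$ satisfies $(-L+\kappa)f\ge0$ on $\frac12\le s\le1$ (at $s=1$ by continuity of $Lg$), and $f\ge0$ on $s=\frac12$. Suppose $\min f<0$ on this closed annulus.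

* If the minimum is attained with $\frac12<s<1$, then $Lf\ge0$ there, so $(-L+\kappa)f\le\kappa f<0$, a contradiction.
* If it is attained with $s=1$, then $f_s\le0$ there. By (8.4) and $L\psi|_{s=1}=-2\psi_s$ we have $Lf=-2f_s\ge0$, and again $(-L+\kappa)f\le\kappa f<0$, a contradiction.

So $g\ge\psi\ge c_0e^{-M}$ for $s\ge\frac12$, and $g\ge c_0$ for $s\le\frac12$.

**Step 7: the minimizer is constant.** This carries out the computation of Section 7. The function $g$ is smooth in $\mathbb D$ and bounded below by a positive constant, and $\nabla g$, $\rho D^2g$ are bounded. For $u=\log g$ we have $\partial u=\partial g/g$, $\partial^2u=\partial^2g/g-(\partial g/g)^2$ and $\partial\bar\partial u=\partial\bar\partial g/g-|\partial g|^2/g^2$. So $X,Z,\tau$ are bounded, and (7.1) holds for $g$. Multiply (8.1) by $Lg/g$ and integrate: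
$$-\kappa_0\int\frac{(Lg)^2}g\,dm=\int k(g)\,Lg\,dm+\omega\int Lg\,dm .$$
Here $\int Lg\,dm=-E(g,1)=0$. Since $k(g)$ is Lipschitz on $\overline{\mathbb D}$, it lies in $V$, so $\int k(g)Lg\,dm=-E(g,k(g))=-\int k'(g)\Gamma(g)\,dm$. Using $k'(x)\le1/x$ and (7.1),
$$\kappa_0\int\frac{(Lg)^2}g\,dm=\int k'(g)\Gamma(g)\,dm\le\int\frac{\Gamma(g)}g\,dm\le\int\frac{(Lg)^2}g\,dm<\infty ,$$
the last because $Lg$ is bounded and $g$ is bounded below. As $\kappa_0>1$, $Lg=0$. So $g$ is constant, and $g\equiv1$ because $g\ge0$ and $\|g\|_2=1$. Hence $\min\mathcal F=\mathcal F(1)=-\Phi(1)$, which is the claim.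

This proves Theorem 3 for $1<\alpha<\frac54$, and with Section 6 for all $\alpha>1$. By Section 2, Theorems 2 and 1 follow: for all $\alpha\ge1$ and $0<p\le q<\infty$, $P_r$ is a contraction from $A^p_\alpha(\mathbb D)$ to $A^q_\alpha(\mathbb D)$ if and only if $r\le\sqrt{p/q}$. $\blacksquare$
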